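\title{Almost everywhere convergence along contractions of Riesz products}

\begin{abstract}
For a probability measure $\mu$ on $\mathbb R$ let $C_t\mu$ be its image under $x\mapsto tx$. We show that for every Riesz product $\mu$, Rajchman or not, there is a sequence $t_k\to0$ such that $C_{t_k}\mu*f\to f$ almost everywhere for all $f\in L^2(\mathbb R)$. In fact almost every random dilation of any sufficiently rapidly decreasing sequence has this property. The proof rests on a criterion that asks the ratios $u/v$ of points $u,v$ at which $|\hat\mu|$ is large to form a small set. We also construct a probability measure on $[0,1]$ without atoms for which no such sequence exists.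
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mu$ be a Borel probability measure on $\mathbb R$. For $t>0$ the \emph{contraction} $C_t\mu$ is the image of $\mu$ under $x\mapsto tx$, so that
\[
C_t\mu*f(x)=\int f(x-ty)\,d\mu(y).
\]
This is an average of $f$ near $x$, of shape $\mu$ and at scale $t$. For $1\le p<\infty$ translation is continuous in $L^p(\mathbb R)$, so by dominated convergence
\[
\|C_t\mu*f-f\|_p\le\int\|f(\,\cdot-ty)-f\|_p\,d\mu(y)\longrightarrow0\qquad(t\to0).
\]
Hence for each single $f$ one can find $t_k\to0$ along which $C_{t_k}\mu*f\to f$ almost everywhere. The question is whether one sequence can serve all $f$ at once. Call a sequence $(t_k)$ of positive numbers \emph{good for $\mu$} if $t_k\to0$ and $C_{t_k}\mu*f\to f$ almost everywhere for every $f\in L^2(\mathbb R)$.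

If $\mu$ is Lebesgue measure on $[0,1]$, every sequence $t_k\to0$ is good, by the Lebesgue differentiation theorem. If $\mu=\delta_1$, then $C_t\mu*f(x)=f(x-t)$, and no sequence is good (Example~\ref{ex:delta}). The Fourier transform shows what separates the two. With $e(x)=e^{2\pi ix}$ and $\hat\mu(\xi)=\int e(-\xi x)\,d\mu(x)$, convolution with $C_t\mu$ multiplies $\hat f(\xi)$ by $\hat\mu(t\xi)$. In the first example $\hat\mu$ tends to zero at infinity, so $C_t\mu$ essentially removes the frequencies much larger than $1/t$. Measures whose transform tends to zero at infinity are called \emph{Rajchman} measures, and for them every sufficiently rapidly decreasing sequence is good (Remark~\ref{rem:rajchman}). In the second example $|\hat\mu|=1$ everywhere, and no frequency is damped at all.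

Riesz products lie between these extremes. Take positive integers $n_1<n_2<\cdots$ with $n_{j+1}\ge3n_j$ and real numbers $a_j\in[-1,1]$. The \emph{Riesz product} $\mu$ is the weak-$*$ limit of the probability measures
\begin{equation}\label{eq:partial}
\prod_{j=1}^N\bigl(1+a_j\cos(2\pi n_jx)\bigr)\,dx\qquad\text{on }[0,1],
\end{equation}
regarded as a measure on $\mathbb R$ supported in $[0,1]$. It has no atoms and $\hat\mu(\pm n_j)=a_j/2$ (Lemma~\ref{lem:riesz}), and it is Rajchman if and only if $a_j\to0$. A non-Rajchman Riesz product is singular with respect to Lebesgue measure; we shall not use this. The following question comes from Parrish and Rosenblatt~\cite{PR}.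

\medskip
\noindent\textbf{Question.} \emph{Does every non-Rajchman Riesz product have a good sequence?}
\medskip

There is a reason to guess either answer. As for a point mass, $|\hat\mu|$ returns to a fixed positive size at arbitrarily high frequencies. On the other hand it does so only on a very thin set, near sums of boundedly many terms $\pm n_j$. The thinness wins. Let $\varphi_t(x)=t^{-1}e^{-\pi x^2/t^2}$ be the Gaussian kernel at scale $t$.

\begin{theorem}\label{thm:riesz}
Let $\mu$ be a Riesz product. There are numbers $\rho_k\in(0,\frac14]$, depending only on $\mu$, such that the following holds for all positive $\tau_k$ with $\tau_1\le1$ and $\tau_{k+1}\le\rho_k\tau_k$. If $\theta_1,\theta_2,\dots$ are independent random variables, uniformly distributed on $[\frac12,1]$, and $t_k=\theta_k\tau_k$, then almost surely: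
\begin{enumerate}
\item[(i)] there is $A<\infty$ with $\sum_k\|C_{t_k}\mu*f-\varphi_{t_k}*f\|_2^2\le A\|f\|_2^2$ for all $f\in L^2(\mathbb R)$, and with probability at least $\frac12$ one may take $A=12$;
\item[(ii)] $C_{t_k}\mu*f\to f$ almost everywhere for all $f\in L^p(\mathbb R)$, $2\le p\le\infty$, and for all $f\in L^2_{\mathrm{loc}}(\mathbb R)$;
\item[(iii)] for $2\le p\le\infty$ there is $B_p<\infty$ with $\bigl\|\sup_k|C_{t_k}\mu*f|\bigr\|_p\le B_p\|f\|_p$ for all $f\in L^p(\mathbb R)$.
\end{enumerate}
In particular every Riesz product has a good sequence, and the answer to the Question is yes.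
\end{theorem}

The exceptional event of probability zero does not depend on $f$; the constants $A$ and $B_p$ depend on the outcome $(\theta_k)$.

The only property of Riesz products that the proof needs concerns the \emph{large spectrum} $\Lambda_\delta$ and its \emph{ratio set} $Q_{\delta,R}$, defined for a probability measure $\mu$ and $\delta,R>0$ by
\[
\Lambda_\delta=\{x>0:\ |\hat\mu(x)|>\delta\},\qquad Q_{\delta,R}=\{u/v:\ u,v\in\Lambda_\delta,\ v\ge R\}.
\]
The set $\Lambda_\delta$ is open because $\hat\mu$ is continuous, and $Q_{\delta,R}$ is open because it is a union of dilates $v^{-1}\Lambda_\delta$. Ratios are measured multiplicatively: for a Borel set $E\subset(0,\infty)$ let $|E|_{\log}=\int_E dr/r$. This is the Lebesgue measure of $\log E$, and it is invariant under $r\mapsto cr$ and $r\mapsto c/r$.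

\begin{theorem}\label{thm:criterion}
Let $\mu$ be a probability measure on $\mathbb R$ such that
\begin{equation}\label{eq:T}
\lim_{R\to\infty}\ \sup_{X\ge1}\ \bigl|Q_{\delta,R}\cap[X,2X]\bigr|_{\log}=0\qquad\text{for every }\delta>0.\tag{T}
\end{equation}
Then the conclusions of Theorem~\ref{thm:riesz} hold for $\mu$, the statement on $L^2_{\mathrm{loc}}$ under the additional assumption that $\mu$ is supported in $[0,1]$.
\end{theorem}

A Rajchman measure satisfies \eqref{eq:T}, because $\Lambda_\delta$ is then bounded and $Q_{\delta,R}$ is empty for large $R$. A point mass has $Q_{\delta,R}=(0,\infty)$ for $\delta<1$ and violates \eqref{eq:T}. Condition \eqref{eq:T} is not necessary for a good sequence to exist: for $\mu=\delta_0$ one has $C_t\mu*f=f$.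

It is tempting to guess that atoms are the only obstruction. By Wiener's theorem, the mean of $|\hat\mu|^2$ over $[-T,T]$ tends to $\sum_x\mu(\{x\})^2$ as $T\to\infty$, so for every measure without atoms the large spectrum has density zero. But density zero controls $\hat\mu(t\xi)$ only for typical $\xi$, while a function $f\in L^2$ may concentrate its Fourier transform on the atypical $\xi$. The guess is false.

\begin{theorem}\label{thm:counter}
There is a probability measure $\mu$ on $[0,1]$ without atoms that has no good sequence.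
\end{theorem}

Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:criterion}. Section~\ref{sec:riesz} verifies \eqref{eq:T} for Riesz products, which gives Theorem~\ref{thm:riesz}. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter} and uses only the facts collected in Section~\ref{sec:facts}.

\section{Standard facts}\label{sec:facts}

We write $|E|$ for Lebesgue measure and $\mathbf 1_E$ for the indicator function of $E$.

\medskip
\noindent\emph{Convolution with a measure.} Let $\nu$ be a probability measure on $\mathbb R$ and $f\in L^p(\mathbb R)$ a Borel function, $1\le p\le\infty$. Then $\nu*f(x)=\int f(x-y)\,d\nu(y)$ exists for almost every $x$, and $\|\nu*f\|_p\le\|f\|_p$. Even for singular $\nu$, changing $f$ on a Borel null set $Z$ changes $\nu*f$ only on a null set, since $\int\nu*\mathbf 1_Z\,dx=|Z|=0$. For $f\in L^2$ the Fourier transform of $\nu*f$ is $\hat\nu\hat f$. The transforms of $C_t\mu$ and $\varphi_t$ are $\hat\mu(t\xi)$ and $e^{-\pi t^2\xi^2}$. Since $\hat\mu(-\xi)=\overline{\hat\mu(\xi)}$, the function $|\hat\mu|$ is even.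

\medskip
\noindent\emph{Gaussian averages.} Let $\mathcal Mf(x)=\sup_{r>0}(2r)^{-1}\int_{x-r}^{x+r}|f|$ be the Hardy--Littlewood maximal function; $\mathcal M$ is bounded on $L^2$. Since $\varphi_t$ is even, decreasing on $(0,\infty)$ and of integral one, $|\varphi_t*f|\le\mathcal Mf$ for all $t$, and $\varphi_t*f\to f$ almost everywhere as $t\to0$ for $f\in L^2$.

\medskip
\noindent\emph{Interpolation.} By the Marcinkiewicz interpolation theorem, a sublinear operator on $L^2+L^\infty$ that is bounded on $L^2$ and on $L^\infty$ is bounded on $L^p$ for $2\le p\le\infty$.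

\section{The ratio set criterion}\label{sec:criterion}

\subsection{Reduction to a multiplier bound}

We do not estimate $C_{t_k}\mu*f-f$ directly. We compare $C_{t_k}\mu$ with the Gaussian at the same scale, for which convergence is known. If the differences are square summable in $L^2$ they tend to zero almost everywhere, and Plancherel's theorem turns square summability into a uniform bound on Fourier multipliers. This is where the exponent $2$ enters.

\begin{lemma}\label{lem:multiplier}
Let $\mu$ be a probability measure on $\mathbb R$, let $t_k\in(0,1]$, $t_k\to0$, and suppose that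
\begin{equation}\label{eq:multiplier}
\sum_k\bigl|\hat\mu(t_k\xi)-e^{-\pi t_k^2\xi^2}\bigr|^2\le A\qquad\text{for all }\xi\in\mathbb R.
\end{equation}
Then the inequality in {\rm(i)} and statements {\rm(ii)} and {\rm(iii)} of Theorem~\ref{thm:riesz} hold, the statement on $L^2_{\mathrm{loc}}$ if $\mu$ is supported in $[0,1]$.
\end{lemma}

\begin{proof}
Write $T_kf=C_{t_k}\mu*f$, $T^*f=\sup_k|T_kf|$ and $Sf=\bigl(\sum_k|T_kf-\varphi_{t_k}*f|^2\bigr)^{1/2}$. For $f\in L^2$, Plancherel's theorem and \eqref{eq:multiplier} give
\[
\|Sf\|_2^2=\int\sum_k\bigl|\hat\mu(t_k\xi)-e^{-\pi t_k^2\xi^2}\bigr|^2|\hat f(\xi)|^2\,d\xi\le A\|f\|_2^2,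
\]
which is (i). Thus $Sf<\infty$ almost everywhere, so $T_kf-\varphi_{t_k}*f\to0$ almost everywhere, and therefore $T_kf\to f$ almost everywhere for $f\in L^2$.

Since $T^*f\le\mathcal Mf+Sf$, the sublinear operator $T^*$ is bounded on $L^2$. It is bounded on $L^\infty$ with norm at most $1$, and interpolation gives (iii).

Let $f\in L^p$ with $2\le p<\infty$. For $g\in L^2\cap L^p$ we have $T_kg\to g$ almost everywhere, so $\limsup_k|T_kf-f|\le T^*(f-g)+|f-g|$. The right side has $L^p$ norm at most $(B_p+1)\|f-g\|_p$, which can be made arbitrarily small. Hence $\limsup_k|T_kf-f|=0$ almost everywhere.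

Let $f\in L^\infty$, with $|f|\le\|f\|_\infty$ everywhere, and let $N\ge1$. Write $f=g+h$ with $g=f\mathbf 1_{[-N-1,N+1]}\in L^2$. If $|x|<N$ and $h(x-t_ky)\ne0$, then $t_k|y|>1$. So $|T_kh(x)|\le\|f\|_\infty\,\mu(\{|y|>1/t_k\})\to0$, while $T_kg\to g=f$ almost everywhere on $(-N,N)$.

Finally let $\mu$ be supported in $[0,1]$ and $f\in L^2_{\mathrm{loc}}$. For $|x|<N$ and $y\in[0,1]$ the point $x-t_ky$ lies in $[-N-1,N]$, because $t_k\le1$. Hence $T_kf=T_k(f\mathbf 1_{[-N-1,N]})$ on $(-N,N)$, and the $L^2$ case applies.
\end{proof}

\subsection{Why ratios matter: the frequencies $3^j$}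

Fix $\xi\ne0$ and suppose $t_k$ decreases very fast. The numbers $t_k|\xi|$ are then huge for small $k$, tiny for large $k$, and of moderate size for at most two values of $k$. Where $t_k|\xi|$ is tiny, both $\hat\mu(t_k\xi)$ and the Gaussian are close to $1$. Where it is huge, the Gaussian is negligible, and \eqref{eq:multiplier} asks that $\hat\mu(t_k\xi)$ be small for all but boundedly many $k$. For a Rajchman measure this is automatic. Otherwise rapid decrease alone does not give it.

\begin{example}\label{ex:triadic}
Let $\mu$ be the Riesz product with $n_j=3^j$ and $a_j=1$, so that $\hat\mu(3^j)=\frac12$ for $j\ge1$. Let $t_k=3^{-m_k}$ with integers $0\le m_1<m_2<\cdots$ increasing as fast as we like. For $\xi=3^J$ with $J>m_K$ and $k\le K$ we have $\hat\mu(t_k\xi)=\frac12$ and $e^{-\pi t_k^2\xi^2}\le e^{-9\pi}<\frac14$. The first $K$ terms of \eqref{eq:multiplier} then add up to more than $K/16$. So \eqref{eq:multiplier} fails for every $A$.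
\end{example}

The trouble in this example is that $t_k/t_l$ is a ratio of two points of the large spectrum. In general, if $t_k|\xi|$ and $t_l|\xi|$ both lie in $\Lambda_\delta$, then $t_k/t_l$ is such a ratio, \emph{and this condition no longer involves $\xi$}. If we keep every $t_k/t_l$ out of the ratio set, then for each $\xi$ at most one of the numbers $t_k|\xi|$ can fall into the large spectrum. The next computation shows, for a model of the large spectrum in Example~\ref{ex:triadic}, that there is ample room to do so.

\begin{example}\label{ex:model}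
Let $\Lambda=\bigcup_{j\ge1}[3^j-1,3^j+1]$, let $R\ge21$ and $X\ge1$, and let $r=u/v\in[X,2X]$ with $u,v\in\Lambda$, $v\ge R$. Then $u\ge v\ge R$. Write $u=3^a(1+\alpha)$ and $v=3^b(1+\beta)$ with $|\alpha|\le3^{-a}$, $|\beta|\le3^{-b}$. As $3^a,3^b\ge R-1$, we have $|\alpha|,|\beta|\le1/(R-1)$, and $|\log(1+w)|\le2|w|$ for $|w|\le\frac12$ gives
\[
|\log r-(a-b)\log3|\le\frac4{R-1}\le\frac15.
\]
Since $\log2+\frac25<\log3$, only one value of $a-b$ is compatible with $\log r\in[\log X,\log 2X]$. So these ratios fill a set of logarithmic measure at most $8/(R-1)$, whatever $X$ is. A random point of $[X,2X]$ avoids them with probability close to $1$.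
\end{example}

The restriction $v\ge R$ makes the fixed additive width of the intervals a small relative width. It costs nothing, since rapid decrease of $t_k$ makes the relevant $v=t_l|\xi|$ large.

\subsection{Proof of Theorem~\ref{thm:criterion}}

\emph{Choice of $\rho_l$.} At index $l$ we use the threshold $\delta=2^{-l}$, so that values of $\hat\mu$ below the thresholds are square summable. By \eqref{eq:T} choose $R_l\ge1$ such that the set $Q_l=Q_{2^{-l},R_l}$ satisfies
\begin{equation}\label{eq:Rl}
|Q_l\cap[X,2X]|_{\log}\le\frac{2^{-l-1}}l\qquad\text{for all }X\ge1.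
\end{equation}
Below, $X$ will depend on the $\tau_k$; the uniformity in $X$ is what allows $R_l$ to be fixed in terms of $\mu$ alone. Since $\hat\mu$ is continuous and $\hat\mu(0)=1$, there is $\eta_l\in(0,1]$ with
\begin{equation}\label{eq:eta}
|\hat\mu(x)-1|\le2^{-l}\quad\text{and}\quad1-e^{-\pi x^2}\le2^{-l}\qquad\text{for }|x|\le\eta_l.
\end{equation}
Put $\rho_l=\frac12\min\bigl(\frac12,R_l^{-1},\eta_{l+1}\bigr)\le\frac14$. Let $\tau_1\le1$, $\tau_{l+1}\le\rho_l\tau_l$ and $t_l=\theta_l\tau_l$. As $\tau_l/2\le t_l\le\tau_l$,
\begin{equation}\label{eq:gaps}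
\frac{t_{l+1}}{t_l}\le\frac{2\tau_{l+1}}{\tau_l}\le2\rho_l=\min\bigl(\tfrac12,R_l^{-1},\eta_{l+1}\bigr).
\end{equation}
In particular $t_l\le1$ and $t_l$ decreases to $0$.

\medskip
\noindent\emph{Avoiding the ratio sets.} For $l\ge2$ let $E_l$ be the event that $t_k/t_l\in Q_l$ for some $k<l$. Fix $k<l$ and the value of $\theta_k$. Then $t_k/t_l=X/\theta_l$, where $X=t_k/\tau_l\ge\tau_k/(2\tau_l)\ge1$ does not depend on $\theta_l$. The variable $\theta_l$ is independent of $\theta_k$ and has density $2\le2/\theta$ on $[\frac12,1]$, and $\theta\mapsto X/\theta$ maps $[\frac12,1]$ onto $[X,2X]$ preserving logarithmic measure. So the conditional probability that $t_k/t_l\in Q_l$ is at most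
\[
2\int_{1/2}^1\mathbf 1_{Q_l}(X/\theta)\,\frac{d\theta}\theta=2\,|Q_l\cap[X,2X]|_{\log}\le\frac{2^{-l}}l
\]
by \eqref{eq:Rl}. Averaging over $\theta_k$ and summing over the $l-1$ values of $k$ gives $P(E_l)\le2^{-l}$. By the Borel--Cantelli lemma, almost surely there is $l_1\ge1$ such that no $E_l$ with $l>l_1$ occurs. Since $\sum_{l\ge2}2^{-l}=\frac12$, with probability at least $\frac12$ no $E_l$ occurs at all, and one may take $l_1=1$. Fix an outcome for which $l_1$ exists.

\medskip
\noindent\emph{The multiplier bound.} We prove \eqref{eq:multiplier} with $A=12+2(l_1-1)$; Lemma~\ref{lem:multiplier} then completes the proof. For $\xi=0$ all terms vanish. Let $\xi\ne0$ and let $k_0\ge0$ be the number of $k$ with $t_k|\xi|\ge1$; these are $k=1,\dots,k_0$. We split the sum into three ranges.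

\emph{Low range, $k\ge k_0+2$.} Here $t_{k-1}|\xi|<1$, so $t_k|\xi|<t_k/t_{k-1}\le\eta_k$ by \eqref{eq:gaps}. By \eqref{eq:eta} the $k$th term is at most $(2\cdot2^{-k})^2=4^{1-k}$. As $k\ge2$, these terms add up to at most $\frac13$.

\emph{Transition, $k\in\{k_0,k_0+1\}$.} Each term is at most $(1+1)^2$, for a total of at most $8$.

\emph{High range, $k<k_0$.} Here $t_{k+1}|\xi|\ge1$, so \eqref{eq:gaps} gives $t_k|\xi|\ge t_k/t_{k+1}\ge R_k$, and also $t_k|\xi|\ge2^{k_0-k}t_{k_0}|\xi|\ge2^{k_0-k}$. Suppose there were $k,l$ with $l_1\le k<l<k_0$, $|\hat\mu(t_k\xi)|>2^{-k}$ and $|\hat\mu(t_l\xi)|>2^{-l}$. Since $|\hat\mu|$ is even and $2^{-k}>2^{-l}$, both $u=t_k|\xi|$ and $v=t_l|\xi|$ lie in $\Lambda_{2^{-l}}$, and $v\ge R_l$. Then $t_k/t_l=u/v\in Q_l$, so $E_l$ occurs with $l>l_1$, a contradiction. Thus at most one $k\in[l_1,k_0)$ has $|\hat\mu(t_k\xi)|>2^{-k}$. Bounding $|\hat\mu|$ by $1$ for this $k$ and for $k<l_1$, we get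
\[
\sum_{k<k_0}|\hat\mu(t_k\xi)|^2\le(l_1-1)+1+\sum_{k\ge1}4^{-k}=(l_1-1)+\frac43.
\]
For the Gaussians, $\sum_{k<k_0}e^{-2\pi t_k^2\xi^2}\le\sum_{j\ge1}e^{-2\pi4^j}\le\sum_{j\ge1}e^{-2\pi j}<\frac12$. By $|a-b|^2\le2|a|^2+2|b|^2$ the high range contributes at most $2(l_1-1)+\frac83+1$.

The three ranges add up to at most $\frac13+8+2(l_1-1)+\frac83+1=12+2(l_1-1)$. \qed

\begin{remark}\label{rem:rajchman}
If $\mu$ is Rajchman, take $R_l$ so large that $Q_l=\emptyset$. Then no $E_l$ can occur, and the last step gives \eqref{eq:multiplier} with $A=12$ for every positive sequence with $t_{l+1}/t_l\le2\rho_l$. No random choice is needed.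
\end{remark}

\section{The large spectrum of a Riesz product}\label{sec:riesz}

Throughout this section $\mu$ is a Riesz product with data $(n_j)$, $(a_j)$. We locate the large spectrum first among the integers, then on the line, and then count ratios.

\subsection{Integer frequencies}

The condition $n_{j+1}\ge3n_j$ is used through two consequences. First, $n_j\le3^{j-J}n_J$ for $j<J$, so
\begin{equation}\label{eq:half}
\sum_{j<J}n_j<\tfrac12n_J .
\end{equation}
Second, for $0<a\le b$,
\begin{equation}\label{eq:count}
\#\{j:\ a\le n_j\le b\}\le1+\log_3(b/a),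
\end{equation}
because the first and last such indices $j_0\le j_1$ satisfy $3^{j_1-j_0}a\le n_{j_1}\le b$.

A \emph{representation} of an integer $n$ is an expression $n=\sum_j\varepsilon_jn_j$ with $\varepsilon_j\in\{-1,0,1\}$ and finitely many $\varepsilon_j\neq0$; its \emph{terms} are the $\varepsilon_jn_j\ne0$. By \eqref{eq:half},
\begin{equation}\label{eq:top}
\text{every term }\pm n_j\text{ in a representation of }n\text{ has }n_j<2|n|,
\end{equation}
since $|n|\ge n_J-\sum_{j<J}n_j>n_J/2$ for the largest term $\pm n_J$. For $q\ge0$ let $S_q$ be the set of integers having a representation with at most $q$ terms.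

\begin{lemma}\label{lem:riesz}
\begin{enumerate}
\item[(a)] An integer has at most one representation.
\item[(b)] If $n=\sum_j\varepsilon_jn_j$ is a representation, then $\hat\mu(n)=\prod_{\varepsilon_j\ne0}(a_j/2)$; if the integer $n$ has no representation, then $\hat\mu(n)=0$.
\item[(c)] If $n\in\mathbb Z$ and $|\hat\mu(n)|>2^{-q-1}$, then $n\in S_q$.
\item[(d)] The measure $\mu$ has no atoms.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The difference of two distinct representations of the same integer is a relation $\sum_{j\le J}\kappa_jn_j=0$ with integers $|\kappa_j|\le2$ and $\kappa_J\ne0$. Then $n_J\le2\sum_{j<J}n_j<n_J$ by \eqref{eq:half}, which is absurd.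

(b) Write each factor in \eqref{eq:partial} as $1+\frac{a_j}2e(n_jx)+\frac{a_j}2e(-n_jx)$ and expand. The product is the sum over $\varepsilon\in\{-1,0,1\}^N$ of $\prod_{\varepsilon_j\ne0}(a_j/2)\cdot e\bigl(x\sum_j\varepsilon_jn_j\bigr)$, and by (a) the frequencies are distinct. So the $n$th Fourier coefficient of \eqref{eq:partial} equals the stated value for all large $N$, and the value passes to the limit.

(c) If $n\notin S_q$, then $n$ has no representation or one with at least $q+1$ terms. As $|a_j/2|\le\frac12$, part (b) gives $|\hat\mu(n)|\le2^{-q-1}$.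

(d) Let $\tilde\mu$ be the image of $\mu$ on $\mathbb R/\mathbb Z$. Wiener's theorem on the circle states that $(2N+1)^{-1}\sum_{|n|\le N}|\hat\mu(n)|^2\to\sum_x\tilde\mu(\{x\})^2$. By (b), \eqref{eq:top} and \eqref{eq:count},
\[
\sum_{|n|\le N}|\hat\mu(n)|^2\le\prod_{n_j\le2N}\Bigl(1+2\cdot\frac{a_j^2}4\Bigr)\le\Bigl(\frac32\Bigr)^{1+\log_3(2N)}=\frac32(2N)^{\log_3(3/2)}=o(N).
\]
So $\tilde\mu$ has no atoms, and neither has $\mu$.
\end{proof}

\subsection{Real frequencies}

Condition \eqref{eq:T} concerns $\hat\mu(x)$ for all real $x$. To express $\hat\mu(n+\sigma)$, $0\le\sigma<1$, through integer coefficients, one would like to expand $e(-\sigma y)$ on $[0,1]$ in a Fourier series. Its periodic extension jumps at the integers, so the series does not converge absolutely. The difficulty is real: $\delta_0$ and $\frac12(\delta_0+\delta_1)$ have the same transform at all integers but not at $\frac12$. We remove the jump by changing the function near $y=1$, where $\mu$ has little mass. This is the only use of Lemma~\ref{lem:riesz}(d).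

\begin{lemma}\label{lem:near}
For every $\delta\in(0,1)$ there are $q\ge0$ and $M\ge1$ such that every $x\in\mathbb R$ with $|\hat\mu(x)|>\delta$ is within distance $M$ of $S_q$.
\end{lemma}

\begin{proof}
As $\mu(\{1\})=0$, there is $\eta\in(0,\frac12)$ with $\mu([1-\eta,1])\le\delta/8$. For $\sigma\in[0,1)$ let $g_\sigma$ be the continuous function on $[0,1]$ that equals $e(-\sigma y)$ on $[0,1-\eta]$, is affine on $[1-\eta,1]$, and has $g_\sigma(1)=1=g_\sigma(0)$. Then $|g_\sigma|\le1$, since the unit disk is convex. The derivative is at most $2\pi$ in modulus on the first piece and at most $2/\eta$ on the second, so $g_\sigma$ extends to a $1$-periodic Lipschitz function with $|g_\sigma'|\le2\pi/\eta$ almost everywhere. Parseval's identity for $g_\sigma'$ gives $\sum_r r^2|\hat g_\sigma(r)|^2\le\eta^{-2}$ for the Fourier coefficients. By the Cauchy--Schwarz inequality, with $\sum_{|r|>M_0}r^{-2}\le2/M_0$ and $\sum_{r\ne0}r^{-2}=\pi^2/3$,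
\[
\sum_{|r|>M_0}|\hat g_\sigma(r)|\le\frac1\eta\Bigl(\frac2{M_0}\Bigr)^{1/2},\qquad\sum_r|\hat g_\sigma(r)|\le G:=1+\frac{\pi}{\sqrt3\,\eta},
\]
uniformly in $\sigma$. Fix an integer $M_0\ge1$ with $\eta^{-1}(2/M_0)^{1/2}\le\delta/4$.

Write $x=n+\sigma$ with $n\in\mathbb Z$ and $\sigma\in[0,1)$. On $[0,1]$ we have $|g_\sigma(y)-e(-\sigma y)|\le2\cdot\mathbf 1_{[1-\eta,1]}(y)$, so replacing $e(-\sigma y)$ by $g_\sigma(y)$ in $\hat\mu(x)=\int e(-ny)e(-\sigma y)\,d\mu(y)$ causes an error of at most $\delta/4$. The series $g_\sigma(y)=\sum_r\hat g_\sigma(r)e(ry)$ converges uniformly and may be integrated term by term. Therefore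
\[
|\hat\mu(x)|\le\frac\delta4+\sum_r|\hat g_\sigma(r)|\,|\hat\mu(n-r)|\le\frac\delta4+\frac\delta4+G\max_{|r|\le M_0}|\hat\mu(n-r)|.
\]
If $|\hat\mu(x)|>\delta$, then $|\hat\mu(n-r)|>\delta/(2G)$ for some $|r|\le M_0$. Choose $q$ with $2^{-q-1}\le\delta/(2G)$. By Lemma~\ref{lem:riesz}(c), $n-r\in S_q$, and $|x-(n-r)|\le M_0+1=:M$.
\end{proof}

\subsection{Counting ratios}

In Example~\ref{ex:model} the centers $3^j$ formed a geometric progression, so their ratios were few. For general $n_j$ the ratios of elements of $S_q$ have no such structure, and we count scale by scale. Let $v$ have size $Y$ and $u$ size $XY$. Each pair of centers in $S_q$ confines $\log(u/v)$ to an interval of length $O(1/Y)$. By \eqref{eq:top} and \eqref{eq:count} there are $O(\log^qY)$ centers for $v$, which is harmless against $1/Y$. The same count for $u$ gives $O(\log^q(XY))$ centers, and this dependence on $X$ is unavoidable: for $n_j=3^j$, $q=2$, the centers $3^a+3^{a'}$ with $a'<a$ are $a-1$ in number. It would destroy the uniformity in \eqref{eq:T}. The remedy is that $u$ need only be known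 to the same relative precision $1/Y$ as $v$, that is, up to an additive error $O(X)$. So the terms $n_j\le X$ in the center for $u$ can be discarded, and only $O(\log Y)$ indices remain.

\begin{proposition}\label{prop:T}
Every Riesz product satisfies \eqref{eq:T}.
\end{proposition}

\begin{proof}
For $\delta\ge1$ the set $\Lambda_\delta$ is empty, so let $\delta<1$ and take $q,M$ from Lemma~\ref{lem:near}. Let $R\ge M$ and $X\ge1$. We use the following count: if only $D$ indices $j$ are allowed, there are at most $(1+2D)^q$ representations with at most $q$ terms, since each is a sum of $q$ numbers taken from $0$ and the allowed $\pm n_j$.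

Let $r=u/v\in[X,2X]$ with $u,v\in\Lambda_\delta$ and $v\ge R$. Let $i\ge0$ be the integer with $v\in[Y,2Y)$ for $Y=2^iR$. Then $u=rv\in[XY,4XY)$, and $1\le M\le Y\le XY$.

\emph{Position of $v$.} There is $s\in S_q$ with $|v-s|\le M$, so $|s|\le3Y$. By \eqref{eq:top} all terms of $s$ have $1\le n_j\le6Y$. By \eqref{eq:count} at most $1+\log_3(6Y)$ indices are allowed, so for given $i$ there are at most $(3+2\log_3(6Y))^q$ possible $s$.

\emph{Position of $u$.} There is $s'\in S_q$ with $|u-s'|\le M$, so $|s'|\le5XY$, and all terms of $s'$ have $n_j\le10XY$. Let $s''$ be the sum of the terms of $s'$ with $n_j>X$. By \eqref{eq:half}, $|s'-s''|\le\sum_{n_j\le X}n_j\le\frac32X$, hence $|u-s''|\le(M+2)X$. The terms of $s''$ have $X<n_j\le10XY$. By \eqref{eq:count} at most $1+\log_3(10Y)$ indices are allowed, so there are at most $(3+2\log_3(10Y))^q$ possible $s''$, a bound independent of $X$.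

\emph{Measure.} Fix $(i,s,s'')$. Then $v$ lies in an interval of length at most $2M$ contained in $[Y,\infty)$, where the derivative of $\log$ is at most $1/Y$; so $\log v$ lies in an interval of length at most $2M/Y$. Also $u$ lies in an interval of length at most $2(M+2)X$ contained in $[XY,\infty)$, so $\log u$ lies in an interval of length at most $2(M+2)/Y$. Hence $\log r=\log u-\log v$ lies in an interval of length at most $(4M+4)/Y$. Let $C$ be the supremum of $(4M+4)\bigl(3+2\log_3(10Y)\bigr)^{2q}Y^{-1/2}$ over $Y\ge1$; it is finite and depends only on $q$ and $M$. Summing over all triples,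
\[
|Q_{\delta,R}\cap[X,2X]|_{\log}\le\sum_{i\ge0}\bigl(3+2\log_3(10\cdot2^iR)\bigr)^{2q}\,\frac{4M+4}{2^iR}\le\frac{C}{\sqrt R}\sum_{i\ge0}2^{-i/2}.
\]
The right side does not depend on $X$ and tends to $0$ as $R\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:riesz}]
A Riesz product is supported in $[0,1]$ and satisfies \eqref{eq:T} by Proposition~\ref{prop:T}. Apply Theorem~\ref{thm:criterion}.
\end{proof}

\section{A measure without atoms and without good sequences}\label{sec:counter}

We first isolate a property of $\hat\mu$ that excludes good sequences, and observe that $\delta_1$ has it. We then build a measure without atoms that imitates a point mass closely enough to keep the property.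

\subsection{Prescribed signs exclude good sequences}

Almost everywhere convergence for all $f$ forces a quantitative bound on the maximal function.

\begin{lemma}[Banach principle]\label{lem:banach}
Let $T_k$ be linear contractions of $L^2(\mathbb R)$ and $T^*f=\sup_k|T_kf|$. Suppose $T^*f<\infty$ almost everywhere on $[0,1]$ for every $f\in L^2$. Then there is $\lambda<\infty$ such that $|\{x\in[0,1]:T^*f(x)>\lambda\|f\|_2\}|\le\frac14$ for all $f\in L^2$.
\end{lemma}

\begin{proof}
For integers $N\ge1$ let $\mathcal F_N$ be the set of $f\in L^2$ with $|\{x\in[0,1]:T^*f(x)>N\}|\le\frac18$. By hypothesis these sets cover $L^2$. They are closed. Indeed, let $f_i\in\mathcal F_N$ tend to $f$ in $L^2$ and fix $K$. Along a subsequence $T_kf_i\to T_kf$ almost everywhere for all $k\le K$. At almost every point where $\max_{k\le K}|T_kf|>N$ we then have $T^*f_i>N$ for all large $i$ in the subsequence. By Fatou's lemma the set of such points in $[0,1]$ has measure at most $\frac18$, and letting $K\to\infty$ gives $f\in\mathcal F_N$.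

By the Baire category theorem some $\mathcal F_N$ contains a closed ball of radius $\rho>0$ about some $f_0$. If $\|h\|_2\le\rho$, then $T^*h\le T^*(f_0+h)+T^*f_0\le2N$ on $[0,1]$ outside a set of measure at most $\frac14$. Applying this to $h=\rho f/\|f\|_2$ gives the claim with $\lambda=2N/\rho$.
\end{proof}

To violate this bound we take $f$ to be a normalized sum of $n$ waves $n^{-1/2}\sum_me(\omega_mx)$, of norm about $1$. Convolution with $C_t\mu$ multiplies the $m$th wave by $\hat\mu(t\omega_m)$. Suppose that every pattern of $n$ signs is approximately realized by $(\hat\mu(t_k\omega_m))_{m\le n}$ for some $k$. Then at each $x$ some $k$ aligns the real parts of all waves, and the maximal function is of size $\sqrt n$.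

There are $2^n$ patterns, so we need $2^n$ scales. For $n\ge1$ enumerate $\{\pm1\}^n$ as $(z_{i,1},\dots,z_{i,n})$, $1\le i\le2^n$. Call $s\in(0,\infty)^L$ \emph{lacunary} if $s_1=1$ and $s_i/s_{i+1}\ge140$ for $1\le i<L$. For a probability measure $\nu$, a lacunary $s\in(0,\infty)^{2^n}$ and $\gamma>0$, consider the following conditions on real numbers $\xi_1,\dots,\xi_n$:
\begin{equation}\label{eq:signs}
\xi_1\ge n,\qquad\xi_{m+1}\ge\xi_m+n,\qquad|\hat\nu(s_i\xi_m)-z_{i,m}|<\gamma\quad(i\le2^n,\ m\le n).
\end{equation}

\begin{proposition}\label{prop:signs}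
Let $\mu$ be a probability measure on $[0,1]$. Suppose that for every $n\ge1$ and every lacunary $s\in(0,\infty)^{2^n}$ there are $\xi_1,\dots,\xi_n$ satisfying \eqref{eq:signs} with $\nu=\mu$ and $\gamma=\frac14$. Then $\mu$ has no good sequence.
\end{proposition}

\begin{proof}
Suppose $(t_k)$ is good. Discarding finitely many terms, we may assume $t_k\le1$. Let $T_kf=C_{t_k}\mu*f$. Each $T_kf$ is finite almost everywhere and the sequence converges almost everywhere, so Lemma~\ref{lem:banach} applies and provides $\lambda$.

Fix $n$ and put $L=2^n$. Since $t_k\to0$, there are $k_1<\dots<k_L$ with $t_{k_i}/t_{k_{i+1}}\ge140$. Then $s_i=t_{k_i}/t_{k_1}$ is lacunary. Take $\xi_m$ as in the hypothesis and put $\omega_m=\xi_m/t_{k_1}$. As $t_{k_1}\le1$ and $t_{k_i}\omega_m=s_i\xi_m$,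
\[
\omega_1\ge n,\qquad\omega_{m+1}-\omega_m\ge n,\qquad|\hat\mu(t_{k_i}\omega_m)-z_{i,m}|<\tfrac14.
\]
Let $f(x)=n^{-1/2}\mathbf 1_{[-1,1]}(x)\sum_{m\le n}e(\omega_mx)$. In the expansion of $\|f\|_2^2$ the diagonal terms give $2$. Since $\bigl|\int_{-1}^1e(\Delta x)\,dx\bigr|\le1/(\pi|\Delta|)$, each of the fewer than $n^2$ other terms is at most $\frac1n\cdot\frac1{\pi n}$. So $\|f\|_2^2\le3$.

For $x,y\in[0,1]$ the point $x-t_ky$ lies in $[-1,1]$, so the cutoff is invisible, and $T_{k_i}f(x)=n^{-1/2}\sum_m\hat\mu(t_{k_i}\omega_m)e(\omega_mx)$ on $[0,1]$. Hence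
\[
\Bigl|T_{k_i}f(x)-\frac1{\sqrt n}\sum_mz_{i,m}e(\omega_mx)\Bigr|\le\frac{\sqrt n}4\qquad(x\in[0,1],\ i\le L).
\]
Given $x$, choose $i$ with $z_{i,m}\cos(2\pi\omega_mx)=|\cos(2\pi\omega_mx)|$ for all $m$. Taking real parts and using $|\cos w|\ge\cos^2w=\frac12+\frac12\cos2w$, we obtain
\[
T^*f(x)\ge\frac1{\sqrt n}\sum_m|\cos(2\pi\omega_mx)|-\frac{\sqrt n}4\ge\frac{\sqrt n}4+\frac{H(x)}{2\sqrt n},\qquad H(x)=\sum_m\cos(4\pi\omega_mx).
\]
In the expansion of $\int_0^1H^2$ the $n$ diagonal terms are at most $1$ each. For $m\ne m'$ write the product of cosines as the mean of $\cos(4\pi(\omega_m-\omega_{m'})x)$ and $\cos(4\pi(\omega_m+\omega_{m'})x)$. Both $|\omega_m-\omega_{m'}|$ and $\omega_m+\omega_{m'}$ are at least $n$, and $\bigl|\int_0^1\cos(4\pi\Delta x)\,dx\bigr|\le1/(4\pi|\Delta|)$. So $\int_0^1H^2\le n+n^2/(4\pi n)\le2n$, and by Chebyshev's inequality $|H|\le2\sqrt n$ outside a set of measure at most $\frac12$. Thus $T^*f\ge\frac{\sqrt n}4-1$ on a subset of $[0,1]$ of measure at least $\frac12$. For $n$ so large that $\frac{\sqrt n}4-1>\sqrt3\,\lambda\ge\lambda\|f\|_2$,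 this contradicts Lemma~\ref{lem:banach}.
\end{proof}

\subsection{The point mass}

For $\delta_1$ the condition \eqref{eq:signs} asks that the numbers $s_i\xi$ be close to prescribed points modulo $1$. Lacunarity makes this possible: we fix the slowest phase first, and each faster phase makes a full turn while the slower ones hardly move.

\begin{lemma}\label{lem:nested}
Let $s\in(0,\infty)^L$ be lacunary, $z\in\{\pm1\}^L$ and $W\in\mathbb R$. There is $y\ge W$ with $|e(-s_iy)-z_i|\le\frac1{20}$ for all $i\le L$.
\end{lemma}

\begin{proof}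
Let $\kappa=\frac1{140}$, and let $\zeta_i=0$ if $z_i=1$ and $\zeta_i=\frac12$ if $z_i=-1$, so that $e(-\zeta_i)=z_i$. We construct intervals $J_L\supset\dots\supset J_1$ of the form $J_i=s_i^{-1}(p_i+\zeta_i+[-\kappa,\kappa])$ with $p_i\in\mathbb Z$. Choose $p_L$ so large that $J_L\subset[W,\infty)$. Given $J_{i+1}$, the interval $s_iJ_{i+1}$ has length $2\kappa s_i/s_{i+1}\ge2>1+2\kappa$, so it contains $p_i+\zeta_i+[-\kappa,\kappa]$ for some integer $p_i$; this defines $J_i\subset J_{i+1}$. For $y\in J_1$ and every $i$, the number $s_iy$ is within $\kappa$ of $p_i+\zeta_i$, so $|e(-s_iy)-z_i|\le2\pi\kappa\le\frac1{20}$.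
\end{proof}

\begin{example}\label{ex:delta}
For $\mu=\delta_1$ we have $\hat\mu(\xi)=e(-\xi)$. Apply Lemma~\ref{lem:nested} successively for $m=1,\dots,n$ with $z=(z_{i,m})_{i\le2^n}$, taking $W=n$ and then $W=\xi_{m-1}+n$. This gives \eqref{eq:signs} with $\gamma=\frac14$, so $\delta_1$ has no good sequence.
\end{example}

\subsection{Many small atoms}

As a step toward a measure without atoms, consider $\alpha=\frac1N\sum_r\delta_{x_r}$ with $N$ large. Now $\hat\alpha(s_i\xi)$ is the mean of the numbers $e(-\xi s_ix_r)$, and we want almost all of them near $z_i$. This is a problem of simultaneous approximation, and the tool is Kronecker's theorem, whose short proof we include.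

\begin{lemma}[Kronecker's theorem]\label{lem:kronecker}
Let $\lambda,\beta\in\mathbb R^d$ be such that $h\in\mathbb Z^d$ and $h\cdot\lambda=0$ imply $h\cdot\beta\in\mathbb Z$. Then for all $\varepsilon\in(0,\frac12)$ and $W\in\mathbb R$ there is $\xi\ge W$ with $\operatorname{dist}(\xi\lambda_j-\beta_j,\mathbb Z)<\varepsilon$ for all $j\le d$.
\end{lemma}

\begin{proof}
For an integer $P\ge1$ let $F(x)=\prod_{j\le d}\cos^{2P}(\pi x_j)$. The binomial theorem gives $\cos^{2P}(\pi w)=4^{-P}\sum_{|a|\le P}\binom{2P}{P+a}e(aw)$, so $F(x)=\sum_hc_h\,e(h\cdot x)$ is a trigonometric polynomial with $c_h\ge0$. Moreover $c_0=\bigl(4^{-P}\binom{2P}P\bigr)^d\ge(2P+1)^{-d}$, because $\binom{2P}P$ is the largest of $2P+1$ numbers with sum $4^P$. The mean of $e(\xi\,h\cdot\lambda)$ over $\xi\in[W,W+T]$ tends to $0$ as $T\to\infty$ unless $h\cdot\lambda=0$. So the mean of $F(\xi\lambda-\beta)$ tends to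
\[
\sum_{h\cdot\lambda=0}c_h\,e(-h\cdot\beta)=\sum_{h\cdot\lambda=0}c_h\ge(2P+1)^{-d}.
\]
If the claim failed, then for every $\xi\ge W$ one factor of $F(\xi\lambda-\beta)$ would be at most $\cos^{2P}(\pi\varepsilon)$, and we would get $(2P+1)^{-d}\le\cos^{2P}(\pi\varepsilon)$. This is false for large $P$, since the right side decays exponentially.
\end{proof}

We apply this to the frequencies $s_ix_r$. The atoms must be chosen before $s$ is known, so we cannot exclude integer relations among the $s_ix_r$. There are two kinds. Relations among the $s_i$ themselves, as when all $s_i$ are rational, hold for every atom; they are respected by targets of the form $s_iy$, which Lemma~\ref{lem:nested} supplies. Relations that mix different atoms, as when $s_2$ is a rational multiple of $x_1/x_2$, can be removed by discarding at most $L$ atoms, provided the atoms are algebraically independent. Recall that real numbers are \emph{algebraically independent} over a field $k\subset\mathbb R$ if they satisfy no nontrivial polynomial equation with coefficients in $k$. The transcendence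 degree $\operatorname{trdeg}_kK$ of an extension $K\supset k$ is the size of a maximal algebraically independent subset. It is additive in towers of fields, and any set generating $K$ over $k$ contains an algebraically independent subset of size $\operatorname{trdeg}_kK$.

\begin{lemma}\label{lem:atoms}
Let $x_1,\dots,x_N$ be algebraically independent over $\mathbb Q$, let $\alpha=\frac1N\sum_r\delta_{x_r}$, and let $N\ge20L$. For every lacunary $s\in(0,\infty)^L$, every $z\in\{\pm1\}^L$ and every $W$ there is $\xi\ge W$ with $|\hat\alpha(s_i\xi)-z_i|<\frac15$ for all $i\le L$.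
\end{lemma}

\begin{proof}
Take $y$ from Lemma~\ref{lem:nested}. Let $k=\mathbb Q(s_1,\dots,s_L)$ and $K=k(x_1,\dots,x_N)$. Then $\operatorname{trdeg}_{\mathbb Q}K\ge N$ and $\operatorname{trdeg}_{\mathbb Q}k\le L$, so $\operatorname{trdeg}_kK\ge N-L$. Hence there is $I\subset\{1,\dots,N\}$ with $|I|\ge N-L$ such that $(x_r)_{r\in I}$ are algebraically independent, and in particular linearly independent, over $k$.

Apply Lemma~\ref{lem:kronecker} to $\lambda_{ir}=s_ix_r$ and $\beta_{ir}=s_iy$, for $i\le L$ and $r\in I$. If integers $h_{ir}$ satisfy $\sum_{r\in I}\bigl(\sum_ih_{ir}s_i\bigr)x_r=0$, then each coefficient $\sum_ih_{ir}s_i\in k$ vanishes, so $\sum_{i,r}h_{ir}s_iy=0\in\mathbb Z$. The hypothesis holds, and with $\varepsilon=1/(40\pi)$ we get $\xi\ge W$ such that $|e(-\xi s_ix_r)-e(-s_iy)|<\frac1{20}$ for $i\le L$, $r\in I$. Thus $|e(-\xi s_ix_r)-z_i|<\frac1{10}$ for $r\in I$, and the same quantity is at most $2$ for the at most $L$ remaining $r$. Averaging over $r$ gives $|\hat\alpha(s_i\xi)-z_i|<\frac1{10}+\frac{2L}N\le\frac15$.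
\end{proof}

The final measure will be obtained by splitting atoms repeatedly. Moving mass by a distance $r$ changes the transform at $\xi$ by up to $2\pi|\xi|r$, so what Lemma~\ref{lem:atoms} achieves survives only on a bounded range of $\xi$. We therefore need a bound on $\xi$ that is uniform in $s$, and compactness provides one. For $j\ge1$ let $K_{n,j}$ be the set of lacunary $s\in(0,\infty)^{2^n}$ with $s_i/s_{i+1}\le140j$ for all $i<2^n$. It is compact, being the continuous image of the cube $[140,140j]^{2^n-1}$ of consecutive ratios, and every lacunary $s\in(0,\infty)^{2^n}$ lies in $K_{n,j}$ for all large $j$.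

\begin{lemma}\label{lem:uniform}
Let $j\ge1$ and let $\alpha$ be as in Lemma~\ref{lem:atoms} with $N=20\cdot2^j$. There is $\Xi\ge1$ such that for all $n\le j$ and $s\in K_{n,j}$ the conditions \eqref{eq:signs} with $\nu=\alpha$ and $\gamma=\frac15$ have a solution with $\xi_n\le\Xi$.
\end{lemma}

\begin{proof}
Fix $n\le j$, so that $N\ge20\cdot2^n$. For $s\in K_{n,j}$, Lemma~\ref{lem:atoms} applied $n$ times, with $z$ and $W$ chosen as in Example~\ref{ex:delta}, gives a solution $\xi_1,\dots,\xi_n$. The inequalities involving $s$ are strict and $\hat\alpha$ is continuous, so the same $\xi_m$ serve for all points of $K_{n,j}$ in a neighborhood of $s$. Finitely many such neighborhoods cover $K_{n,j}$. Let $\Xi$ be the largest $\xi_n$ that occurs, over these finite covers and over $n\le j$.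
\end{proof}

\subsection{Proof of Theorem~\ref{thm:counter}}

\emph{Construction.} Let $N_j=20\cdot2^j$. We construct measures $\alpha_j$, each giving mass $1/N_j$ to $N_j$ points that are algebraically independent over $\mathbb Q$. Such points can be chosen one at a time in any prescribed intervals, because only countably many reals are algebraic over the field generated by the points already chosen. Let the atoms of $\alpha_1$ lie in $(\frac14,\frac34)$. Given $\alpha_j$, let $d_j>0$ be the least distance between its atoms, let $\Xi_j$ be the constant of Lemma~\ref{lem:uniform} for $\alpha_j$, and put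
\[
r_j=2^{-j-3}\min\Bigl(1,\ d_1,\dots,d_j,\ \frac1{40\pi\max(\Xi_1,\dots,\Xi_j)}\Bigr).
\]
Obtain $\alpha_{j+1}$ by replacing each atom of $\alpha_j$ by two atoms of half the mass within distance $r_j$ of it, the $N_{j+1}$ new points being algebraically independent. Since $\sum_{i\ge j}2^{-i-3}=2^{-j-2}\le\frac18$, and $d_j$ and $\Xi_j$ appear in the minimum defining $r_i$ for every $i\ge j$,
\begin{equation}\label{eq:tails}
\sum_{i\ge j}r_i\le\frac18\min\Bigl(1,\ d_j,\ \frac1{40\pi\,\Xi_j}\Bigr).
\end{equation}
In particular all atoms lie in $[\frac18,\frac78]$. If $g$ is Lipschitz with constant $c$, then $\bigl|\int g\,d\alpha_{i+1}-\int g\,d\alpha_i\bigr|\le cr_i$, so $\int g\,d\alpha_i$ converges. Lipschitz functions are dense in $C[0,1]$, so $\alpha_i$ converges weak-$*$ to a probability measure $\mu$ on $[\frac18,\frac78]$, and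
\begin{equation}\label{eq:lip}
\Bigl|\int g\,d\mu-\int g\,d\alpha_j\Bigr|\le c\sum_{i\ge j}r_i .
\end{equation}

\medskip
\noindent\emph{No atoms.} Fix $j$ and consider the $N_j$ closed intervals of radius $d_j/4$ centered at the atoms of $\alpha_j$. They are pairwise disjoint. By \eqref{eq:tails} each contains all descendants of its center, so it has $\alpha_i$-mass at least $1/N_j$ for $i\ge j$. For a closed set $F$, weak-$*$ convergence gives $\mu(F)\ge\limsup_i\alpha_i(F)$, so each interval has $\mu$-mass at least $1/N_j$. As there are $N_j$ intervals and the total mass is $1$, each has mass exactly $1/N_j$ and the complement of their union is null. Thus no point has mass more than $1/N_j$, and $N_j\to\infty$.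

\medskip
\noindent\emph{Prescribed signs.} The function $y\mapsto e(-\xi y)$ is Lipschitz with constant $2\pi|\xi|$, so \eqref{eq:lip} and \eqref{eq:tails} give
\[
|\hat\mu(\xi)-\hat\alpha_j(\xi)|\le\tfrac1{20}\qquad\text{for }|\xi|\le\Xi_j .
\]
Let $n\ge1$ and let $s\in(0,\infty)^{2^n}$ be lacunary. Choose $j\ge n$ with $s\in K_{n,j}$, and take the solution $\xi_1<\dots<\xi_n\le\Xi_j$ of \eqref{eq:signs} for $\alpha_j$ given by Lemma~\ref{lem:uniform}. Since $s_i\le1$, we have $0<s_i\xi_m\le\Xi_j$, and so $|\hat\mu(s_i\xi_m)-z_{i,m}|<\frac1{20}+\frac15=\frac14$. By Proposition~\ref{prop:signs}, $\mu$ has no good sequence. \qed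

\begin{thebibliography}{9}

\bibitem{PR}
Andrew Parrish and Joseph Rosenblatt,
\emph{Pointwise Convergence of Sequences of Singular Measures},
arXiv:2407.09406 (2024).

\end{thebibliography}
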